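# Cohomological dimension of ideals with $(S_2)$ quotient in regular local rings

All rings are commutative and Noetherian. Throughout, $(S,\mathfrak m)$ is a regular local ring of dimension $n$ that contains a field, and $0\neq I\subsetneq S$ is an ideal of height $c$. Since $S$ is a domain, $c\ge 1$.

## 1. Local cohomology, Serre's conditions, and derived notation

**Definition 1.1 (local cohomology, cohomological dimension).** For an ideal $J=(f_1,\dots,f_t)$ and an $S$-module $M$, $H^i_J(M)$ is the $i$-th cohomology of the Čech complex $M\to\bigoplus_i M_{f_i}\to\cdots\to M_{f_1\cdots f_t}$. The cohomological dimension $\operatorname{cd}(S,J)$ is the supremum of the integers $i$ with $H^i_J(M)\ne0$ for some $M$.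

*Example.* Let $I=(x_1,\dots,x_c)$ be generated by part of a regular system of parameters. Then $H^i_I(S)=0$ for $i<c$ because $I$ has grade $c$, and $H^i_I(M)=0$ for $i>c$ because the Čech complex has length $c$. In general $H^c_I(S)\ne0$: localize at a minimal prime $P$ of $I$ of height $c$, where $H^c_I(S)_P=H^c_{PS_P}(S_P)\neq0$. So $\operatorname{cd}(S,I)\ge c$ always, with equality in this example.

**Definition 1.2 (Serre's condition).** $S/I$ satisfies $(S_r)$ if $\operatorname{depth}(S/I)_q\ge\min(r,\dim (S/I)_q)$ for every prime $q\supseteq I$.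

*Example.* Cohen–Macaulay quotients satisfy every $(S_r)$. For a failure, take $S=k[[x_1,\dots,x_4]]$, $\mathfrak a=(x_1,x_2)$, $\mathfrak b=(x_3,x_4)$, $I=\mathfrak a\cap\mathfrak b$ ("two planes meeting in a point"). Since $\mathfrak a+\mathfrak b=\mathfrak m$, there is an exact sequence $0\to S/I\to S/\mathfrak a\oplus S/\mathfrak b\to k\to0$. The middle term has depth $2$, so $H^0_{\mathfrak m}(S/I)=0$ and $H^1_{\mathfrak m}(S/I)\cong k$. Thus $S/I$ has dimension $2$ and depth $1$, and $(S_2)$ fails.

**Definition 1.3 (punctured spectrum).** For a local ring $(A,\mathfrak n)$ the punctured spectrum is $\operatorname{Spec}A\setminus\{\mathfrak n\}$. It is disconnected exactly when there are closed sets $V(\mathfrak a),V(\mathfrak b)$ which cover $\operatorname{Spec}A$, meet only in $\mathfrak n$, and each contain a prime other than $\mathfrak n$.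

*Example.* For the two planes the punctured spectrum of $S/I$ is disconnected, through $V(\mathfrak a)$ and $V(\mathfrak b)$.

**Definition 1.4 (the condition $(D_r)$).** For an integer $r\ge2$, $I$ satisfies

$(D_r)$: $\ \operatorname{cd}(S_q,I_q)\le\max(c,\ \operatorname{ht}q-r)$ for every prime $q\supseteq I$.

We use it in this equivalent form: *if $j>c$ and $H^j_I(S)_q\ne0$, then $\operatorname{ht}q\ge j+r$.* Indeed $\operatorname{cd}(S_q,I_q)$ is the largest $j$ with $H^j_I(S)_q\ne0$ (see (F0) below), so both forms say that every such $j$ which exceeds $c$ is at most $\operatorname{ht}q-r$.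

*Example.* $I=(x_1,\dots,x_c)$ satisfies every $(D_r)$, since $H^j_I(S)=0$ for $j>c$. The two planes fail $(D_2)$ at $q=\mathfrak m$. The Mayer–Vietoris sequence
$$H^3_{\mathfrak a}(S)\oplus H^3_{\mathfrak b}(S)\to H^3_I(S)\to H^4_{\mathfrak m}(S)\to H^4_{\mathfrak a}(S)\oplus H^4_{\mathfrak b}(S)$$
has zero outer terms because $\mathfrak a,\mathfrak b$ have two generators each. So $H^3_I(S)\cong H^4_{\mathfrak m}(S)\neq0$ and $\operatorname{cd}(S,I)\ge3>\max(2,4-2)$.

**Definition 1.5 (the number $\beta_r$).** For $r\ge2$ put
$$\beta_r(n,c)=n-\sum_{j=0}^{r-1}\Big\lfloor\frac{n-1+j}{c+r-1}\Big\rfloor,\qquad\text{so}\qquad \beta_2(n,c)=n-\Big\lfloor\frac{n}{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor .$$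

*Example.* For $c=2$:

| $n$ | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 |
|---|---|---|---|---|---|---|---|---|---|
| $\beta_2(n,2)$ | 2 | 2 | 2 | 3 | 3 | 3 | 4 | 4 | 4 |

**Definition 1.6 (Stanley–Reisner ideals).** Let $\Gamma$ be a simplicial complex on $n$ vertices. Its Stanley–Reisner ideal in $k[[x_1,\dots,x_n]]$ is generated by the monomials $x_G=\prod_{i\in G}x_i$ with $G\notin\Gamma$. It equals $\bigcap_F(x_i:i\notin F)$ over the facets $F$, so its height is $n-\max|F|$. For a face $F$, $\operatorname{lk}F=\{G: G\cap F=\varnothing,\ G\cup F\in\Gamma\}$. For a vertex $v$, $\operatorname{st}(v)=\{G:G\cup\{v\}\in\Gamma\}$.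

*Example.* Let $\Gamma$ have vertices $\mathbb Z/5$ and facets $\{i,i+1,i+2\}$. All ten edges are faces, five of the ten triples are faces, and every $4$-element set contains a triple $\{i,i+1,i+3\}$. So the ideal is $(x_ix_{i+1}x_{i+3}: i\in\mathbb Z/5)$, of height $5-3=2$. The link of $0$ is the path with edges $\{-2,-1\},\{-1,1\},\{1,2\}$.

**Definition 1.7 (derived notation).** We work in the derived category of $S$-modules; $\otimes$ always means $\otimes^{\mathbf L}$. $D^{\le a}$ denotes the complexes whose cohomology vanishes in degrees $>a$, and $D^b$ those with bounded cohomology. The truncations sit in triangles $\tau_{\le a}M\to M\to\tau_{>a}M\to(\tau_{\le a}M)[1]$. By repeated truncation, a complex $M\in D^b$ is a finite iterated extension of the complexes $H^j(M)[-j]$. If all pieces of a finite iterated extension lie in $D^{\le a}$, so does the extension. If $M$ is a finite iterated extension of pieces $M_j$ and $M'$ of pieces $M'_l$, then $M\otimes M'$ is one of the pieces $M_j\otimes M'_l$. By right exactness, $D^{\le a}\otimes D^{\le b}\subseteq D^{\le a+b}$.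

$R\Gamma_J(M)$ is the derived functor computing local cohomology, and $H^i_J(M)=H^i(R\Gamma_J(M))$ also for complexes. For a prime $\mathfrak p$ we write $R\Gamma_{\mathfrak p}(M_{\mathfrak p})$ and $H^i_{\mathfrak p}(M_{\mathfrak p})$ for local cohomology with support in $\mathfrak pS_{\mathfrak p}$, and $E_{\mathfrak p}$ for the injective hull of the residue field of $S_{\mathfrak p}$. Since $S_{\mathfrak p}$ is Gorenstein, $R\Gamma_{\mathfrak p}(S_{\mathfrak p})\cong E_{\mathfrak p}[-\operatorname{ht}\mathfrak p]$.

*Example.* Let $A=k[[x]]$. The Čech complex $A\to A_x$ gives $R\Gamma_{(x)}(A)=E[-1]$ with $E=A_x/A$. Tensor $0\to A\to A_x\to E\to0$ with $E$. Since $A_x\otimes E=E_x=0$ and $A_x$ is flat, $\operatorname{Tor}_0(E,E)=0$ and $\operatorname{Tor}_1(E,E)\cong E$; that is, $E\otimes E\cong E[1]$. By contrast, $k\otimes k$ has $H^0=k\neq0$. This difference drives the whole proof.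

## 2. The inequality $\operatorname{cd}(S,I)\le\beta_2(n,c)$

The question, from Hailong Dao and Thanh Vu, "Regularity of linearly presented squarefree monomial ideals", arXiv:2406.10595 (2024), is this. Let $S$ be excellent, regular local of dimension $n$, containing a field, and let $I\ne0$ be a proper ideal of height $c$ such that $S/I$ satisfies $(S_2)$. Is it always true that
$$\operatorname{cd}(S,I)\le n-\Big\lfloor\frac n{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor\ ?$$
The answer is yes. Excellence is not needed, and $(S_2)$ can be weakened to a connectedness condition. These are the statements we prove.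

**Theorem A.** If $S/I$ satisfies $(S_2)$, then $\operatorname{cd}(S,I)\le n-\lfloor\frac n{c+1}\rfloor-\lfloor\frac{n-1}{c+1}\rfloor$.

**Theorem B.** If $(D_r)$ holds with $r\ge2$, then $\operatorname{cd}(S,I)\le\max\big(k(c-1)+1,\ n-rk\big)$ for every $k\ge0$. Consequently $\operatorname{cd}(S,I)\le\beta_r(n,c)$.

**Theorem C.** For each prime $q\supseteq I$ write $\widehat{S_q}\cong\kappa[[y_1,\dots,y_h]]$ with $\kappa=\kappa(q)$, $h=\operatorname{ht}q$ (Cohen), and put $B_q=\bar\kappa[[y_1,\dots,y_h]]$. The following are equivalent: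

1. $\operatorname{cd}(S_q,I_q)\le\beta_2(\operatorname{ht}q,c)$ for all primes $q\supseteq I$;
2. all minimal primes of $I$ have height $c$, and for every prime $q\supseteq I$ with $\dim S_q/I_q\ge2$ the punctured spectrum of $B_q/IB_q$ is connected;
3. $(D_2)$.

**Theorem D.** Let $r\ge2$. (a) If the characteristic is $p>0$ and $S/I$ is $(S_r)$, then $\operatorname{cd}(S,I)\le\beta_r(n,c)$. (b) If $S$ is essentially of finite type over a field and $S/I$ is $(S_3)$, then $\operatorname{cd}(S,I)\le\beta_3(n,c)$.

**Theorem E.** For every $c\ge1$, every $n$ with $c\le n\le2c+3$, and every field $k$, there is an ideal $I\subset S=k[[x_1,\dots,x_n]]$ of height $c$ with $S/I$ satisfying $(S_2)$ and equality in Theorem A. (No sharpness is claimed for $n>2c+3$.)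

## 3. Facts quoted

* **(F0)** $\operatorname{cd}(S,I)=\max\{i:H^i_I(S)\ne0\}$; $H^i_I(S)=0$ for $i<c$; and $H^a_J(M)=0$ for $a>\dim\operatorname{Supp}M$, for any module $M$ (Grothendieck; for general $M$ pass to the limit over finitely generated submodules).
* **(F1)** Hartshorne–Lichtenbaum: if $A$ is regular local of dimension $h$ and $\dim A/\mathfrak a\ge1$, then $H^h_{\mathfrak a}(A)=0$ (note that $\widehat A$ is a domain).
* **(F2)** Second vanishing theorem (Hartshorne, Peskine–Szpiro, Ogus; Huneke–Lyubeznik, *Invent. Math.* 102 (1990), Thm 2.9): if $B$ is a complete regular local ring of dimension $h$ containing an algebraically closed coefficient field, $\dim B/\mathfrak a\ge2$, and the punctured spectrum of $B/\mathfrak a$ is connected, then $H^j_{\mathfrak a}(B)=0$ for $j\ge h-1$.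
* **(F3)** Hartshorne: a Noetherian local ring of depth $\ge2$ has connected punctured spectrum.
* **(F4)** Huneke–Sharp (*Trans. AMS* 339 (1993)) in characteristic $p$, Lyubeznik (*Invent. Math.* 113 (1993)) in characteristic $0$: if $(A,\mathfrak n)$ is regular local containing a field and $\mathfrak a\subset A$ is an ideal, all $H^i_{\mathfrak n}(H^j_{\mathfrak a}(A))$ are injective. Being $\mathfrak n$-torsion, they are direct sums of copies of the injective hull of the residue field.
* **(F5)** $R\Gamma_J(M)\cong R\Gamma_J(S)\otimes M$ (Čech complex), compatibly with localization; $R\Gamma_JR\Gamma_{J'}=R\Gamma_{J+J'}$; if the cohomology of $M$ is $J$-torsion, then $R\Gamma_J(M)\cong M$ via the natural map.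
* **(F6)** Peskine–Szpiro (*Publ. IHÉS* 42 (1973), Ch. III): for $A$ regular local of characteristic $p$, $\operatorname{cd}(A,\mathfrak a)\le\dim A-\operatorname{depth}A/\mathfrak a$.
* **(F7)** Dao–Takagi (*On the relationship between depth and cohomological dimension*, Algebra & Number Theory 10 (2016)): if $A$ is regular local, essentially of finite type over a field, and $\operatorname{depth}A/\mathfrak a\ge3$, then $\operatorname{cd}(A,\mathfrak a)\le\dim A-3$.
* **(F8)** Lyubeznik (*On the local cohomology modules $H^i_{\mathfrak a}(R)$ for ideals $\mathfrak a$ generated by monomials in an $R$-sequence*, LNM 1092 (1984)): for squarefree monomial ideals $\operatorname{cd}(S,I)=\operatorname{pd}(S/I)$.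

Hochster's formula is also used: for the Stanley–Reisner ideal $I$ of $\Gamma$ in $S=k[[x_1,\dots,x_n]]$,
$$\operatorname{depth}S/I=\min\{i+1+|F|:\ F\in\Gamma,\ \widetilde H_i(\operatorname{lk}F;k)\ne0\}.$$
(It is usually stated for the polynomial ring. Localizing at the irrelevant ideal and completing does not change depth.)

A consequence of (F5) that we will need: in a regular local ring of dimension $h$ with injective hull $E$ of the residue field, applying $R\Gamma_{\mathfrak n}$ twice is the same as applying it once. So $E[-h]\otimes E[-h]\cong E[-h]$, that is,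
$$E\otimes E\cong E[h].\tag{1}$$

## 4. Small dimensions and height one

**$n=c$.** Both floors vanish, the bound is $n$, and $\operatorname{cd}(S,I)\le n$ by (F0).

**$n=c+1$.** The bound is $n-1=c$. Here $\dim S/I=1$, so $H^n_I(S)=0$ by (F1).

**$c+2\le n\le2c+1$.** Both floors are $1$ and the bound is $n-2$. This is exactly what $(D_2)$ says at $q=\mathfrak m$, and we prove it in Section 5.

**$c=1$.** The bound is $n-\lfloor n/2\rfloor-\lfloor(n-1)/2\rfloor=n-(n-1)=1$. An associated prime $q$ of $S/I$ has $\operatorname{depth}(S/I)_q=0$, so $(S_2)$ forces $\dim(S/I)_q=0$, and there are no embedded primes. By the purity statement of Section 5 every associated prime has height $1$, so it is $(p)$ for a prime element $p$ of the factorial ring $S$. A $(p)$-primary ideal is contracted from the discrete valuation ring $S_{(p)}$, so it is $(p^e)$. Hence $I$ is principal and $\operatorname{cd}(S,I)=1$.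

**$n=2c$, $c\ge2$, without $(S_2)$.** Let $I=(x_1,\dots,x_c)\cap(x_{c+1},\dots,x_{2c})$ in $k[[x_1,\dots,x_{2c}]]$. Since $2c-1>c$, Mayer–Vietoris gives $H^{2c-1}_I(S)\cong H^{2c}_{\mathfrak m}(S)\ne0$ as in Definition 1.4. With (F1), $\operatorname{cd}(S,I)=n-1$, while the bound is $n-2$. So $(S_2)$ cannot simply be dropped.

**$n=5$, $c=2$: an ideal attaining the bound $3$.** Take $\Gamma$ and $I=(x_ix_{i+1}x_{i+3})$ from Definition 1.6. First, $\dim_kH_1(\Gamma;k)=1$: $\Gamma$ is connected; every triangle $\{i,i+1,i+2\}$ has the edge $\{i,i+2\}$ which lies in no other triangle, so $H_2=0$; and the Euler characteristic is $5-10+5=0$. In Hochster's formula, $F=\varnothing$ contributes the minimum $1+1=2$. A vertex has a path as link, which contributes nothing. An edge has one or two points as link, and contributes nothing or $0+1+2=3$. A triangle has link $\{\varnothing\}$ and contributes $-1+1+3=3$. So $\operatorname{depth}S/I=2$. If $q\ne\mathfrak m$ contains $I$, some $x_i\notin q$. After inverting $x_i$, $I$ becomes the ideal of $\operatorname{st}(i)$: if $G\cup\{i\}\notin\Gamma$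 then $x_ix_G\in I$. The star consists of three triangles $\{i-2,i-1,i\}$, $\{i-1,i,i+1\}$, $\{i,i+1,i+2\}$, listed so that each later one meets the union of the earlier ones in an edge. So it is shellable and $S_q/I_q$ is Cohen–Macaulay. Hence $S/I$ is $(S_2)$. By (F8) and Auslander–Buchsbaum, $\operatorname{cd}(S,I)=5-2=3$, and in particular $H^3_I(S)\neq0$.

The first value of $n$ with $c\ge 2$ at which more than $(D_2)$ is asked for is $n=2c+2$, where the bound is $n-3$.

## 5. From $(S_2)$ to $(D_2)$

**Proposition 5.1.** If $S/I$ satisfies $(S_2)$, then all minimal primes of $I$ have height $c$, and $(D_2)$ holds.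

**Step 1. Purity.** *The aim is to exclude minimal primes of different heights, by producing a localization with disconnected punctured spectrum.* Suppose some minimal prime has height $>c$. Let $J$ (resp. $K$) be the intersection of the minimal primes of $I$ of height $c$ (resp. $>c$), and let $q$ be a minimal prime of $J+K$. In $\operatorname{Spec}(S/I)_q$ the closed sets $V(J),V(K)$ cover everything, and they meet only in $q$. Now $q\supseteq J$ contains a minimal prime $P$ of $I$ of height $c$, and $q\supseteq K$ contains a minimal prime $P'$ of height $>c$. If $q=P$, then $P'\subseteq P$, which contradicts minimality of $P$ since $P'\neq P$; likewise $q\ne P'$. So both closed sets contain a point other than $q$, the punctured spectrum of $(S/I)_q$ is disconnected, and (F3) gives $\operatorname{depth}(S/I)_q\le1$. By $(S_2)$, $\dim(S/I)_q\le1$, and since $P\subsetneq q$ it equals $1$. Since $\operatorname{ht}P+\dim S_q/PS_q=\operatorname{ht}q$ in the regular ring $S_q$, and similarly for $P'$, both $P$ and $P'$ have height $\operatorname{ht}q-1$. This contradicts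 $\operatorname{ht}P<\operatorname{ht}P'$.

**Step 2. The local bound.** *The aim is $\operatorname{cd}(S_q,I_q)\le\max(c,h-2)$ for $q\supseteq I$, $h=\operatorname{ht}q$.* By Step 1, $\dim S_q/I_q=h-c$.

If $h=c$, then $\operatorname{cd}\le h=c$ by (F0). If $h=c+1$, then $\operatorname{cd}\le h-1=c$ by (F1).

Let $h\ge c+2$. Consider $S_q\to\widehat{S_q}=\kappa[[y]]\to B_q=\bar\kappa[[y]]$. The first map is faithfully flat. For the second, $y_1,\dots,y_h$ is a regular sequence on $B_q$, so $\operatorname{Tor}_1^{\kappa[[y]]}(\kappa,B_q)=H_1(y;B_q)=0$, and the local criterion shows flatness; being local, the map is faithfully flat. Also $qB_q=(y)B_q$ is the maximal ideal of $B_q$. So $S_q/I_q\to B_q/IB_q$ is flat local with closed fiber a field, and dimension and depth do not change: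
$$\dim B_q/IB_q=h-c\ge2,\qquad\operatorname{depth}B_q/IB_q=\operatorname{depth}S_q/I_q\ge2,$$
the last inequality by $(S_2)$. By (F3) the punctured spectrum of $B_q/IB_q$ is connected, so by (F2) and flat base change $H^j_I(S_q)\otimes_{S_q}B_q=H^j_{IB_q}(B_q)=0$ for $j\ge h-1$. Faithful flatness gives $H^j_I(S_q)=0$ for $j\ge h-1$, that is, $\operatorname{cd}(S_q,I_q)\le h-2$. $\square$

Step 2 used only purity and the connectedness of the punctured spectrum of $B_q/IB_q$ when $\dim S_q/I_q\ge2$. So it also proves **(2)⇒(3) in Theorem C**.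

Theorem A is now Theorem B for $r=2$, and everything that remains for Theorem A is Theorem B.

## 6. Where the dimension of supports stops helping

Assume $(D_2)$, purity and $n\ge c+3$. At $\mathfrak m$ we know $\operatorname{cd}(S,I)\le n-2$. To improve this, the natural attempt is to show $H^{n-2}_I(S)=0$ with the spectral sequence
$$E_2^{a,b}=H^a_{\mathfrak m}(H^b_I(S))\Rightarrow H^{a+b}_{\mathfrak m}(S),$$
whose abutment is $0$ except in degree $n$.

For $b>c$, $(D_2)$ says that primes in $\operatorname{Supp}H^b_I(S)$ have height $\ge b+2$, so this support has dimension at most $n-b-2$, and $E_2^{a,b}=0$ when $b>c$ and $a+b>n-2$. In particular $H^{n-2}_I(S)$ is supported only at $\mathfrak m$, and $E_2^{0,n-2}=H^{n-2}_I(S)$. Nothing maps into this corner. The differentials leaving it land in total degree $n-1$, where every row $b>c$ is zero, and rows $b<c$ are zero anyway. One target remains, in row $c$. Since $E_\infty^{0,n-2}=0$, that differential is injective: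
$$H^{n-2}_I(S)\hookrightarrow E_{n-1-c}^{\,n-1-c,\,c},\qquad\text{a quotient of }H^{n-1-c}_{\mathfrak m}(H^c_I(S)).$$
Here the attempt stops. The module $H^c_I(S)$ has support of dimension $n-c$, so no dimension count kills $H^{n-1-c}_{\mathfrak m}$ of it. Worse, the argument reads the same for every $n\ge c+3$, and it must not succeed for all of them: for the ideal with $n=5$, $c=2$ in Section 4 we have $H^3_I(S)=H^{n-2}_I(S)\ne0$, while for $n=6$, $c=2$ Theorem A requires $H^4_I(S)=H^{n-2}_I(S)=0$. Some ingredient must compare $n$ with multiples of $c$.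

## 7. Tensor powers of an approximation

Let $R=R\Gamma_I(S)$ and complete the natural map to a triangle $R\to S\to Q\to R[1]$. For $i\ge1$, $H^i(Q)\cong H^{i+1}_I(S)$, so we want to bound the degrees of $Q$. Three observations together do this.

* The complex $Q$ is idempotent, $Q\otimes Q\cong Q$. If we replace the whole of $R$ by its lowest cohomology $H^c_I(S)[-c]$, we get an approximation $C\to Q$ with $C\in D^{\le c-1}$, and still $Q\otimes C\cong Q$. So $C^{\otimes k}$ also approximates $Q$, and it lies in $D^{\le k(c-1)}$. This is where multiples of $c$ enter.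
* The error of $C$ is $T=\tau_{>c}R$. The error of $C^{\otimes k}$ turns out to be exactly $T^{\otimes k}$.
* Under $(D_r)$ the complex $T$ lies, locally at each prime, at least $r$ degrees below the dimension. Tensoring adds these gains: $T^{\otimes k}$ lies $rk$ degrees below. This works because by (F4) the local cohomology of $T$ consists of sums of copies of $E_{\mathfrak p}$, and by (1) each additional factor $E_{\mathfrak p}$ shifts down by $h=\operatorname{ht}\mathfrak p$. Torsion alone would not suffice, as $k\otimes k$ in Definition 1.7 shows.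

For $k=1$ the resulting bound $\max(c,n-2)$ returns $(D_2)$ at $\mathfrak m$. For $k=2$ it is $\max(2c-1,n-4)$, which for $n=2c+2$ is $2c-1=n-3$, the value that the supports could not reach.

## 8. Proof of $\operatorname{cd}(S,I)\le\max(k(c-1)+1,\,n-rk)$

Assume $(D_r)$ with $r\ge2$. For $k=0$ the claim is $\operatorname{cd}(S,I)\le \max(1,n)=n$, which is (F0). Fix $k\ge1$.

**Step 1. Idempotence of $Q$.** *We record how $R$ and $Q$ multiply.* The cohomology of $R$ is $I$-torsion, so by (F5) the natural map $R\otimes R\to R\otimes S=R$ is an isomorphism. Tensoring $R\to S\to Q\to R[1]$ with $R$ gives $R\otimes Q=0$; tensoring it with $Q$ then gives $Q\cong Q\otimes Q$. Finally, for $i\ge1$ the sequence $H^i(S)\to H^i(Q)\to H^{i+1}(R)\to H^{i+1}(S)$ has zero ends, so $H^i(Q)\cong H^{i+1}_I(S)$.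

**Step 2. The approximation $C$.** *We construct $C$ and identify the error.* By (F0), $N:=\tau_{\le c}R=H^c_I(S)[-c]$. Let $T=\tau_{>c}R$, so that $N\to R\to T\to N[1]$ is a triangle, and let $C$ be the cone of the composite $N\to R\to S$. The three cones are $T$ (of $N\to R$), $C$ (of $N\to S$) and $Q$ (of $R\to S$), and the octahedral axiom gives a triangle
$$T\to C\to Q\to T[1].\tag{2}$$
From $N\to S\to C\to N[1]$, the cohomology of $C$ can be nonzero only in degrees $0$ and $c-1$. As $c\ge1$, we get $C\in D^{\le c-1}$ and $C^{\otimes k}\in D^{\le k(c-1)}$.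

**Step 3. The error of $C^{\otimes k}$ is $T^{\otimes k}$.** *We compute $R\otimes C^{\otimes k}$ and $Q\otimes C^{\otimes k}$.* The cohomology of $T$ is $I$-torsion, so $R\otimes T\cong T$ via the natural map, and tensoring $R\to S\to Q\to R[1]$ with $T$ gives $Q\otimes T=0$. Tensor (2) with $R$: since $R\otimes Q=0$, $R\otimes C\cong R\otimes T\cong T$. Tensor (2) with $Q$: since $Q\otimes T=0$, $Q\otimes C\cong Q\otimes Q\cong Q$. Using $R\cong R^{\otimes k}$,
$$R\otimes C^{\otimes k}\cong(R\otimes C)^{\otimes k}\cong T^{\otimes k},\qquad Q\otimes C^{\otimes k}\cong Q\otimes C^{\otimes(k-1)}\cong\cdots\cong Q.$$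
Tensoring $R\to S\to Q\to R[1]$ with $C^{\otimes k}$ yields a triangle
$$T^{\otimes k}\to C^{\otimes k}\to Q\to T^{\otimes k}[1].\tag{3}$$

It remains to show $T^{\otimes k}\in D^{\le n-rk}$. We first do this after applying $R\Gamma_{\mathfrak p}$ at each prime, and then glue.

**Step 4. The local shape of $T$.** *Claim: for every prime $\mathfrak p$ of height $h$, the complex $W=R\Gamma_{\mathfrak p}(T_{\mathfrak p})$ is bounded, $H^i(W)=0$ for $i>h-r$, and every $H^i(W)$ is a direct sum of copies of $E_{\mathfrak p}$.*

Boundedness is clear, since $T\in D^b$ and Čech complexes are finite. If $\mathfrak p\not\supseteq I$, then $T_{\mathfrak p}=0$. Let $\mathfrak p\supseteq I$.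

*Vanishing.* $T_{\mathfrak p}$ is a finite iterated extension of the complexes $H^j_I(S_{\mathfrak p})[-j]$, $j>c$. By $(D_r)$, every prime $q\subseteq\mathfrak p$ in the support of $H^j_I(S)$ has height $\ge j+r$. So a chain of primes in $\operatorname{Supp}H^j_I(S_{\mathfrak p})$ has length at most $h-(j+r)$. By (F0), $H^a_{\mathfrak p}(H^j_I(S_{\mathfrak p}))=0$ for $a>h-j-r$. This term contributes to $H^{a+j}(W)$, so nothing survives in degrees $>h-r$.

*Structure.* Let $i\le h-r$. Since $r\ge2$, $i<i+1\le h-1$. As $I\subseteq\mathfrak p$, $R\Gamma_{\mathfrak p}(R_{\mathfrak p})=R\Gamma_{\mathfrak p}(S_{\mathfrak p})=E_{\mathfrak p}[-h]$, which has no cohomology in degrees $i$ and $i+1$. Applying $R\Gamma_{\mathfrak p}$ to $N_{\mathfrak p}\to R_{\mathfrak p}\to T_{\mathfrak p}\to N_{\mathfrak p}[1]$,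
$$H^i(W)\cong H^{i+1}_{\mathfrak p}(N_{\mathfrak p})=H^{i+1-c}_{\mathfrak p}\big(H^c_I(S_{\mathfrak p})\big),$$
which is a direct sum of copies of $E_{\mathfrak p}$ by (F4) for the regular local ring $S_{\mathfrak p}$. This proves the claim. Note where $r\ge2$ was used: for $i=h-1$ the module $E_{\mathfrak p}=H^h_{\mathfrak p}(R_{\mathfrak p})$ would interfere.

**Step 5. The local shape of $T^{\otimes k}$.** *Claim: $R\Gamma_{\mathfrak p}\big((T^{\otimes k})_{\mathfrak p}\big)\in D^{\le h-rk}$ for every prime $\mathfrak p$ of height $h$.* By (F5), $R\Gamma_{\mathfrak p}(S_{\mathfrak p})\cong R\Gamma_{\mathfrak p}(S_{\mathfrak p})^{\otimes k}$ over $S_{\mathfrak p}$, hence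
$$R\Gamma_{\mathfrak p}\big((T^{\otimes k})_{\mathfrak p}\big)\cong R\Gamma_{\mathfrak p}(S_{\mathfrak p})^{\otimes k}\otimes T_{\mathfrak p}^{\otimes k}\cong W^{\otimes k}.$$
By Step 4, $W$ is a finite iterated extension of complexes $E_{\mathfrak p}^{(\Lambda_i)}[-i]$ with $i\le h-r$. So $W^{\otimes k}$ is a finite iterated extension of complexes
$$E_{\mathfrak p}^{(\Lambda_{i_1})}[-i_1]\otimes\cdots\otimes E_{\mathfrak p}^{(\Lambda_{i_k})}[-i_k]\cong E_{\mathfrak p}^{(\Lambda_{i_1}\times\cdots\times\Lambda_{i_k})}\big[(k-1)h-(i_1+\dots+i_k)\big],$$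
where we applied (1) $k-1$ times and used that $\otimes$ commutes with direct sums. Such a complex sits in the single degree
$$i_1+\dots+i_k-(k-1)h\ \le\ k(h-r)-(k-1)h=h-rk.$$

**Step 6. From local cohomology at all primes to the complex itself.** *Claim: let $M\in D^b$ and $u\in\mathbb Z$ be such that $R\Gamma_{\mathfrak p}(M_{\mathfrak p})\in D^{\le\operatorname{ht}\mathfrak p-u}$ for all primes $\mathfrak p$. Then $M_{\mathfrak p}\in D^{\le\operatorname{ht}\mathfrak p-u}$ for all $\mathfrak p$; in particular $M\in D^{\le n-u}$.*

Induct on $h=\operatorname{ht}\mathfrak p$, assuming the claim for all primes $q\subsetneq\mathfrak p$ (there are none if $h=0$). If $j\ge h-u$ and $q\subsetneq\mathfrak p$, then $j>\operatorname{ht}q-u$, so $H^j(M)_q=0$. Hence $H^j(M_{\mathfrak p})$ is supported at most at the maximal ideal of $S_{\mathfrak p}$, so it is $\mathfrak p$-torsion, for all $j\ge h-u$. By (F5), $R\Gamma_{\mathfrak p}$ does not change $\tau_{\ge h-u}M_{\mathfrak p}$. Apply $R\Gamma_{\mathfrak p}$ to $\tau_{<h-u}M_{\mathfrak p}\to M_{\mathfrak p}\to\tau_{\ge h-u}M_{\mathfrak p}\to(\tau_{<h-u}M_{\mathfrak p})[1]$.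 For $i>h-u$ we get an exact sequence
$$H^i_{\mathfrak p}(M_{\mathfrak p})\to H^i(M_{\mathfrak p})\to H^{i+1}_{\mathfrak p}(\tau_{<h-u}M_{\mathfrak p}).$$
The left term is $0$ by hypothesis. For the right term let $b<h-u$. A prime $q\subsetneq\mathfrak p$ in $\operatorname{Supp}H^b(M_{\mathfrak p})$ has $b\le\operatorname{ht}q-u$ by induction, that is, $\operatorname{ht}q\ge b+u$; and $\mathfrak p$ itself has height $h>b+u$. So $\dim\operatorname{Supp}H^b(M_{\mathfrak p})\le h-b-u$, and by (F0) $H^a_{\mathfrak p}(H^b(M_{\mathfrak p}))=0$ when $a+b>h-u$. Since $\tau_{<h-u}M_{\mathfrak p}$ is a finite iterated extension of the $H^b(M_{\mathfrak p})[-b]$, $b<h-u$, and $i+1>h-u$, the right term is $0$. So $H^i(M_{\mathfrak p})=0$ for $i>h-u$.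

**Step 7. Conclusion.** *We read off the bound from (3).* $T^{\otimes k}\in D^b$, because $T\in D^b$ and $S$ has finite global dimension. Steps 5 and 6 with $u=rk$ give $T^{\otimes k}\in D^{\le n-rk}$. For $i\ge1$, (3) gives the exact sequence
$$H^i(C^{\otimes k})\to H^i(Q)=H^{i+1}_I(S)\to H^{i+1}(T^{\otimes k}).$$
Put $j=i+1$. The left term vanishes if $j\ge k(c-1)+2$ (such $j$ is automatically $\ge2$, so $i\ge1$), and the right term vanishes if $j>n-rk$. So $H^j_I(S)=0$ for all $j>\max(k(c-1)+1,\,n-rk)$. By (F0) this is
$$\operatorname{cd}(S,I)\le\max\big(k(c-1)+1,\ n-rk\big).\qquad\square$$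

## 9. The best choice of $k$ gives $\beta_r(n,c)$

The first term grows with $k$ and the second decreases, so we choose $k$ near the crossing. Write $n-1=k_0(c+r-1)+s$ with $0\le s\le c+r-2$. Then $n-rk_0=k_0(c-1)+1+s$.

If $s\le c-1$, take $k=k_0$. The second term is $k_0(c-1)+1+s\ge k_0(c-1)+1$, so the bound is $k_0(c-1)+1+s$.

If $s\ge c-1$, take $k=k_0+1$. The second term is $k_0(c-1)+1+(s-r)$ with $s-r\le c-2$, which is less than the first term $k_0(c-1)+1+(c-1)$, so the bound is the first term.

In both cases
$$\operatorname{cd}(S,I)\le k_0(c-1)+1+\min(s,c-1).$$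

We compare with $\beta_r(n,c)$. For $0\le j\le r-1$ we have $s+j\le c+2r-3<2(c+r-1)$, so $\lfloor\frac{n-1+j}{c+r-1}\rfloor$ is $k_0+1$ if $j\ge c+r-1-s$, and $k_0$ otherwise. Since $c+r-1-s\ge1$, the first case happens for exactly $\max(0,s-c+1)$ values of $j\in\{0,\dots,r-1\}$. Hence
$$\beta_r(n,c)=n-rk_0-\max(0,s-c+1)=k_0(c-1)+1+s-\max(0,s-c+1)=k_0(c-1)+1+\min(s,c-1).$$
So $\operatorname{cd}(S,I)\le\beta_r(n,c)$, and Theorem B is proved. With Proposition 5.1 and $r=2$, so is **Theorem A**. $\blacksquare$

## 10. Connectedness characterizes the bound at all primes (Theorem C)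

**(2)⇒(3).** This was shown in Section 5.

**(3)⇒(1).** *We apply Theorem B to $S_q$, so we must check that the height of $I_q$ is still $c$.* Let $P\subseteq q$ be a minimal prime of $I$. Then $I_P$ is primary to the maximal ideal, so $\operatorname{ht}P=\operatorname{cd}(S_P,I_P)\le\max(c,\operatorname{ht}P-2)$ by $(D_2)$, which forces $\operatorname{ht}P\le c$ and hence $\operatorname{ht}P=c$. So $I_q$ has height $c$, and $(D_2)$ holds for $I_q\subset S_q$, as it is a condition on the primes between $I$ and $q$. Theorem B with $r=2$ gives $\operatorname{cd}(S_q,I_q)\le\beta_2(\operatorname{ht}q,c)$.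

**(1)⇒(2), purity.** *A minimal prime of too large height violates (1).* If $q$ is a minimal prime of $I$ with $h=\operatorname{ht}q>c$, then $\operatorname{cd}(S_q,I_q)=h$. But $\lfloor\frac h{c+1}\rfloor\ge1$, so $\beta_2(h,c)\le h-1$, a contradiction.

**(1)⇒(2), connectedness.** *A disconnected punctured spectrum makes $H^{h-1}$ nonzero.* Let $q\supseteq I$ with $\dim S_q/I_q\ge2$. By purity $h=\operatorname{ht}q\ge c+2$. Suppose the punctured spectrum of $B/IB$ is disconnected, where $B=B_q$. Choose ideals $\mathfrak a,\mathfrak b$ of $B$ with $V(\mathfrak a)\cup V(\mathfrak b)=V(IB)$ and $V(\mathfrak a)\cap V(\mathfrak b)=\{\mathfrak m_B\}$, each of the two closed sets containing a nonmaximal prime; so $\dim B/\mathfrak a,\dim B/\mathfrak b\ge1$. Since local cohomology depends only on the radical of the ideal, Mayer–Vietoris and (F1) give an exact sequence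
$$H^{h-1}_{IB}(B)\to H^h_{\mathfrak m_B}(B)\to H^h_{\mathfrak a}(B)\oplus H^h_{\mathfrak b}(B)=0 .$$
As $H^h_{\mathfrak m_B}(B)\ne0$, we get $0\neq H^{h-1}_{IB}(B)=H^{h-1}_I(S_q)\otimes_{S_q} B$, so $\operatorname{cd}(S_q,I_q)\ge h-1$. But $h-1\ge c+1$ makes both floors at least $1$, so $\beta_2(h,c)\le h-2$, a contradiction. $\blacksquare$

## 11. Stronger Serre conditions (Theorem D)

By Theorem B it suffices to check $(D_r)$, respectively $(D_3)$. Since $(S_r)$ with $r\ge2$ implies $(S_2)$, purity holds by Section 5. Let $q\supseteq I$ and $h=\operatorname{ht}q$, so $\dim S_q/I_q=h-c$.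

**(a)** By $(S_r)$, $\operatorname{depth}S_q/I_q\ge\min(r,h-c)$. By (F6),
$$\operatorname{cd}(S_q,I_q)\le h-\min(r,h-c)=\max(h-r,c).$$

**(b)** If $h-c\ge3$, then $\operatorname{depth}S_q/I_q\ge3$ and $\operatorname{cd}(S_q,I_q)\le h-3$ by (F7), because $S_q$ is again essentially of finite type over a field. If $h-c\le2$, Proposition 5.1 gives $\operatorname{cd}(S_q,I_q)\le\max(c,h-2)=c$. In both cases $\operatorname{cd}(S_q,I_q)\le\max(c,h-3)$. $\blacksquare$

## 12. Cyclic complexes attain the bound (Theorem E)

If $n=c$, take $I=\mathfrak m$; both sides equal $n$. If $n=c+1$, the bound is $c$; take $I=(x_1,\dots,x_c)$, for which $\operatorname{cd}=c$ and $S/I$ is regular.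

**The case $c+2\le n\le2c+1$.** The bound is $n-2$. Put $D=n-c-1\ge1$. Then $n\le2c+1$ means $n\ge2D+1$. Let $\Gamma$ be the complex on $\mathbb Z/n$ with facets $F_i=\{i,i+1,\dots,i+D\}$, and $I$ its Stanley–Reisner ideal in $S=k[[x_i:i\in\mathbb Z/n]]$. Its height is $n-(D+1)=c$. (For $c=2$, $n=5$ this is the ideal of Section 4.)

**Step 1. Local structure.** *We show that $S_q/I_q$ is Cohen–Macaulay for every prime $q\ne\mathfrak m$ containing $I$.* Since $n\ge2D+1$, the residues of $-D,\dots,D$ are distinct, and $\operatorname{st}(0)$ is the complex on $\{-D,\dots,D\}$ with facets $[j,j+D]$, $-D\le j\le0$. Take them in increasing order of $j$. For $i<j$ we have $[i,i+D]\cap[j,j+D]=[j,i+D]\subseteq[j,j+D-1]$, with equality for $i=j-1$. So each facet after the first meets the union of the earlier ones in the single codimension-one face $[j,j+D-1]$. Hence $\operatorname{st}(0)$ is shellable and its Stanley–Reisner ring is Cohen–Macaulay, and so is the local completed version; by symmetry this holds for every vertex.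

If $q\ne\mathfrak m$, some $x_i\notin q$. The ideal $I$ is contained in the ideal of $\operatorname{st}(i)$. If $G\notin\operatorname{st}(i)$, then $G\cup\{i\}\notin\Gamma$, so $x_ix_G\in I$. Thus after inverting $x_i$ the two ideals agree, and $S_q/I_q$ is a localization of a Cohen–Macaulay ring.

**Step 2. Homology.** *We show that $\Gamma$ is connected and $H_1(\Gamma;k)=k$, by exhibiting its universal cover.* Let $\widetilde\Gamma$ be the complex on $\mathbb Z$ with facets $[i,i+D]$. Starting from one simplex and adding facets alternately on the right and on the left, we attach at each stage a simplex along a single face ($[j,j+D-1]$ on the right, and symmetrically on the left). So every stage is contractible, and so is the increasing union $\widetilde\Gamma$.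

Reduction mod $n$ is a simplicial map $\widetilde\Gamma\to\Gamma$ which is surjective on faces. The star of $v$ in $\widetilde\Gamma$ is the complex on $[v-D,v+D]$ with facets $[j,j+D]$, $v-D\le j\le v$. Residues mod $n$ separate the points of this interval, so by Step 1 the star maps isomorphically onto the star of $\bar v$. The preimage of the open star of $\bar v$ is the union of the open stars of the $v+mn$, $m\in\mathbb Z$. These are disjoint, because two vertices of a common face differ by at most $D<n$. So the map is a covering, and translation by $n$ acts freely and generates a group $\mathbb Z$ which is transitive on fibers. As $\widetilde\Gamma$ is contractible, $\Gamma$ is connected with $\pi_1(\Gamma)=\mathbb Z$, and $H_1(\Gamma;k)=k$.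

**Step 3. Depth and $(S_2)$.** *We show $\operatorname{depth}S/I=2$ by Hochster's formula.* Let $F\ne\varnothing$ be a face and $v\in F$. A set $G$ disjoint from $F$ satisfies $G\cup F\in\Gamma$ if and only if $G\cup F\in\operatorname{st}(v)$, so $\operatorname{lk}_\Gamma F=\operatorname{lk}_{\operatorname{st}(v)}F$. The ring of $\operatorname{st}(v)$ is Cohen–Macaulay of dimension $D+1$. Hochster's formula for $\operatorname{st}(v)$ therefore says $i+1+|F|\ge D+1$ whenever $\widetilde H_i(\operatorname{lk}F;k)\ne0$, so $F\neq\varnothing$ contributes only values $\ge D+1\ge2$. For $F=\varnothing$ we have $\widetilde H_{-1}(\Gamma;k)=\widetilde H_0(\Gamma;k)=0$ and $\widetilde H_1(\Gamma;k)\ne0$, so the minimal contribution is $1+1+0=2$. Hence $\operatorname{depth}S/I=2$. With Step 1, $S/I$ is $(S_2)$.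

**Step 4. Cohomological dimension.** *We convert depth into $\operatorname{cd}$.* By (F8) and Auslander–Buchsbaum, $\operatorname{cd}(S,I)=\operatorname{pd}(S/I)=n-2$, which is the bound.

**The cases $n=2c+2$ and $n=2c+3$.** For $n=2c+2$ the floors are $2$ and $1$; for $n=2c+3$ both are $2$, since $2c+3<3(c+1)$. So the bound is $2c-1$ in both cases. Let $I\subset S=k[[x_1,\dots,x_{2c+1}]]$ be the ideal just constructed for $n=2c+1$, with $\operatorname{cd}(S,I)=2c-1$. Let $S'=S[[z]]$, with $z$ standing for one or two new variables, and $I'=IS'$.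

*Height.* $I'$ is the Stanley–Reisner ideal with the same monomial generators, so it is the intersection of the ideals generated by the same sets of variables as for $I$, and its height is $c$.

*Cohomological dimension.* $S\to S'$ is faithfully flat and $H^j_{I'}(S')=H^j_I(S)\otimes_SS'$, so $\operatorname{cd}(S',I')=2c-1$.

*$(S_2)$.* Let $Q'\supseteq I'$ be a prime of $S'$. If some $x_i\notin Q'$, then as in Step 1 $S'_{Q'}/I'_{Q'}$ is a localization of the completed Stanley–Reisner ring of $\operatorname{st}(i)$ with power series variables $z$ adjoined, which is Cohen–Macaulay. If all $x_i\in Q'$, then $Q'\cap S=\mathfrak m$, and $S/I\to S'_{Q'}/I'_{Q'}$ is flat local with closed fiber a localization of $k[[z]]$. So $\operatorname{depth}S'_{Q'}/I'_{Q'}\ge\operatorname{depth}S/I=2$. Hence $S'/I'$ is $(S_2)$, and equality holds in Theorem A for $n=2c+2$ and $n=2c+3$. $\blacksquare$
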